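# Cayley–Bacharach point sets and plane configurations

Throughout, $K$ is a field of characteristic zero (we only use that $K$ is infinite), $S=K[x_0,\dots,x_n]$ with $n\ge 2$, and all points of $\mathbb P^n$ are $K$-rational. For a set $X$ of points, $\langle X\rangle$ is its linear span. Points are called independent if vectors representing them are linearly independent; so $X$ is independent exactly when $\dim\langle X\rangle=|X|-1$.

## Points in linearly general position

**Definition.** A finite set $X\subseteq\mathbb P^n$ has the Cayley–Bacharach property of degree $r$, written $\mathrm{CBP}(r)$, if every hypersurface of degree $r$ that contains all but one point of $X$ automatically contains the last point.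

In other words, for no $p\in X$ is there a form of degree $r$ that vanishes on $X\setminus\{p\}$ and not at $p$. Here is a first example. On a line, $r+2$ points have $\mathrm{CBP}(r)$: a form of degree $r$ restricts to a binary form of degree $r$, and if that vanishes at $r+1$ points, it is zero. But $r+1$ points on a line do not have $\mathrm{CBP}(r)$: for each of the $r$ points other than $p$ choose a hyperplane through it that misses $p$, and multiply the $r$ linear forms. In the plane, four points with no three collinear have $\mathrm{CBP}(1)$, while three collinear points together with a fourth point off their line do not.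

The property forces $X$ to have many points, or else to lie in a small linear space. This is easy to see when the points are as independent as they can be.

**Lemma 1.** Let $X\neq\emptyset$ have $\mathrm{CBP}(r)$, $r\ge 1$, put $D=\dim\langle X\rangle$, and suppose that any at most $D+1$ points of $X$ are independent. Then $D\ge1$ and $|X|\ge rD+2$.

*Proof.* A single point $p$ never has $\mathrm{CBP}(r)$, since some form of degree $r$ does not vanish at $p$. So $|X|\ge2$ and $D\ge1$. Suppose $|X|\le rD+1$. Fix $p\in X$ and divide the remaining at most $rD$ points into $r$ groups of at most $D$ points each (some may be empty). A group together with $p$ consists of at most $D+1$ points, hence is independent, so $p$ is not in the span of the group. Therefore some linear form vanishes on the group and not at $p$. The product of the $r$ linear forms has degree $r$, vanishes on $X\setminus\{p\}$, and does not vanish at $p$. This contradicts $\mathrm{CBP}(r)$. $\square$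

Read in the other direction: if such an $X$ has at most $(d+1)r+1$ points, then $rD+2\le (d+1)r+1$, so $rD<(d+1)r$ and $D\le d$. The whole set lies on one linear space of dimension at most $d$.

What changes if we drop the general position hypothesis? The conclusion, first of all. Put $r+2$ points on each of two skew lines in $\mathbb P^3$. The union $X$ has $\mathrm{CBP}(r)$, because each half has it. It has $2r+4$ points and spans $\mathbb P^3$, so $D=3$; for $r\ge 3$ we have $2r+4<3r+2$, and the inequality $|X|\ge rD+2$ fails. If $r\ge3$ and $d=2$, then $|X|\le (d+1)r+1$, and $X$ is not on a linear space of dimension $2$. It is, however, on two lines, and $1+1=2$. This suggests that several linear spaces should be allowed and their dimensions added.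

## Configurations of dimension $d$ and the bound $(d+1)r+1$

**Definition.** A plane configuration $\mathcal P$ in $\mathbb P^n$ is a union $\mathcal P=\bigcup_{i=1}^k\mathcal P_i$ of distinct positive-dimensional linear spaces. Its dimension is $\dim\mathcal P=\sum_{i=1}^k\dim\mathcal P_i$.

So a plane, or two lines, has dimension $2$ as a configuration; a plane together with a line has dimension $3$. We write "configuration" for short. The components only have to be distinct, so dimension can always be padded: since $n\ge2$ and $K$ is infinite, $\mathbb P^n$ contains infinitely many lines, and a configuration of dimension $m\le d$ becomes one of dimension exactly $d$ after adjoining $d-m$ further distinct lines.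

The conjecture of Levinson and Ullery, as posed in Ngoc Long Le and Tran N. K. Linh, "The Cayley-Bacharach property and the Levinson-Ullery conjecture", arXiv:2511.22113 (2025), says that what we saw is the general picture. The problem records as known that a set with $\mathrm{CBP}(r)$ and at most $2r+1$ points lies on a line, and that the conjecture holds for $r\le2$, for $d\le3$, and for $(d,r)=(4,3)$. We shall prove it for all $n\ge2$, $d\ge1$, $r\ge1$. Write $h_X(s)$ for the Hilbert function of $X$, that is, the dimension of the space of degree-$s$ forms modulo those vanishing on $X$.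

**Theorem 1.** Let $X\neq\emptyset$ be finite with $\mathrm{CBP}(r)$, $r\ge1$. Then there is a partition $X=X_1\sqcup\dots\sqcup X_k$, $k\ge1$, such that, with $D_i=\dim\langle X_i\rangle$, for every $i$: $X_i$ has $\mathrm{CBP}(r)$, $D_i\ge1$, $h_{X_i}(s)\ge sD_i+1$ for $0\le s\le r$, and
$$|X_i|\ge rD_i+2.$$
Hence $|X|\ge r\sum_iD_i+2k$.

**Theorem 2.** If $\mathbb X\subseteq\mathbb P^n$ has $\mathrm{CBP}(r)$ and $|\mathbb X|\le(d+1)r+1$, then $\mathbb X$ lies on a plane configuration of dimension $d$.

**Theorem 3.**

(a) Let $r\ge2$, $k\ge1$, $D_1,\dots,D_k\ge1$ and $n\ge\sum(D_i+1)-1$. There is $X\subset\mathbb P^n$ with $\mathrm{CBP}(r)$ and $|X|=r\sum D_i+2k$ that lies on no configuration of dimension $<\sum D_i$.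

(b) If $n\ge d+1$, the largest $N$ such that every $X\subset\mathbb P^n$ with $\mathrm{CBP}(r)$ and $|X|\le N$ lies on a configuration of dimension $d$ is $N=\max\{(d+1)r+1,\;2d\}$. In particular $(d+1)r+1$ is optimal for all $r\ge2$.

**Theorem 4.** In Theorem 1, $|X|=r\sum D_i+2k$ if and only if every $X_i\subset\langle X_i\rangle=\mathbb P^{D_i}$ is arithmetically Gorenstein with $h$-vector $(1,D_i,\dots,D_i,1)$ ($D_i$ repeated $r$ times). Conversely, every arithmetically Gorenstein finite set in $\mathbb P^D$ ($D\ge1$) with $h$-vector $(1,D,\dots,D,1)$ ($D$ repeated $r$ times) has $\mathrm{CBP}(r)$ and exactly $rD+2$ points. In particular, if $X$ has $\mathrm{CBP}(r)$, $|X|=(d+1)r+2$, and $X$ is on no configuration of dimension $d$, then $X$ spans a $\mathbb P^{d+1}$ and is arithmetically Gorenstein there with $h$-vector $(1,d+1,\dots,d+1,1)$.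

The terms in Theorem 4 are recalled where they are used.

## Residuation works for one line and stops at two skew lines

The case $r=1$ can be done by hand for every $d$. Suppose $X\ne\emptyset$ has $\mathrm{CBP}(1)$ and $|X|\le d+2$. If the points were independent, a linear form could vanish at all but one of them; so they are dependent, and $\dim\langle X\rangle\le|X|-2\le d$. As $|X|\ge2$, the span is positive-dimensional; pad with lines.

For $r\ge2$ a sensible plan is induction on $r$: remove a hyperplane section.

**Lemma 2.** (a) If $X$ has $\mathrm{CBP}(r)$, $r\ge2$, and $H$ is a hyperplane, then $X\setminus H$ has $\mathrm{CBP}(r-1)$. (b) If $X\neq\emptyset$ has $\mathrm{CBP}(r)$, $r\ge1$, then $|X|\ge r+2$.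

*Proof.* (a) Let $f$ be a form of degree $r-1$ that vanishes on $X\setminus H$ except perhaps at $p\in X\setminus H$, and let $m$ be a linear form defining $H$. Then $mf$ has degree $r$ and vanishes on $X\setminus\{p\}$, so it vanishes at $p$. As $m(p)\ne0$, we get $f(p)=0$. (b) If $|X|\le r+1$, fix $p\in X$; for each of the at most $r$ other points take a linear form vanishing there and not at $p$, multiply them, and fill up the degree to $r$ with powers of a linear form that does not vanish at $p$. The result contradicts $\mathrm{CBP}(r)$. $\square$

**Proposition 3.** If $X$ has $\mathrm{CBP}(r)$, $r\ge1$, and $|X|\le2r+1$, then $X$ lies on a line.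

*Proof.* We may assume $X\neq\emptyset$. The case $r=1$ is the computation above with $d=1$. Let $r\ge2$ and suppose $X$ is not on a line. Choose two points of $X$, a third point of $X$ off their line, and a hyperplane $H$ through the first two that misses the third. By Lemma 2(a), $X\setminus H$ is nonempty with $\mathrm{CBP}(r-1)$, and it has at most $2r-1=2(r-1)+1$ points. By induction it lies on a line $L$, and by Lemma 2(b) it has at least $r+1$ points, so $|X\cap L|\ge r+1$. Since $X\not\subseteq L$, choose $q\in X\setminus L$ and a hyperplane $H'\supseteq L$ with $q\notin H'$. Again $X\setminus H'$ is nonempty with $\mathrm{CBP}(r-1)$, so it has at least $r+1$ points, none of them on $L$. Thus $|X|\ge2r+2$, a contradiction. $\square$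

Now try $d\ge2$. If $\dim\langle X\rangle\le d$ we are done. Otherwise choose $d+1$ independent points of $X$ and a hyperplane $H$ that contains them but not all of $X$. Then $X\setminus H$ has $\mathrm{CBP}(r-1)$ and at most $(d+1)r+1-(d+1)=(d+1)(r-1)+1$ points, so by induction it lies on a configuration $\mathcal P$ of dimension $d$. This is the exact point where the argument stops. The whole dimension $d$ is spent on $X\setminus H$, and nothing has been said about the points of $X\cap H$. For $d=1$ we brought them under control with a second hyperplane, chosen to contain $\mathcal P=L$. If $\mathcal P$ is two skew lines in $\mathbb P^3$, no hyperplane contains it.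

## Degree-$r$ forms as a subspace of $K^X$

We return to the count in Lemma 1 and recast it. The purpose of this section is to turn $\mathrm{CBP}(r)$ into a statement about subspaces of an algebra.

We use one textbook fact several times: a vector space $W$ over an infinite field is not a finite union of proper subspaces. (Suppose $W=W_1\cup\dots\cup W_m$ with no $W_j$ superfluous; then $m\ge2$. Take $w\in W_1$ outside all the other $W_j$, and $v\notin W_1$. No $v+tw$ lies in $W_1$, and each other $W_j$ contains at most one of the vectors $v+tw$, since two of them would give $w\in W_j$. But there are infinitely many $t$.)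

Let $X\ne\emptyset$ be finite. By this fact, applied to $S_1$ and the subspaces of linear forms vanishing at the points of $X$, there is a linear form $\ell$ that vanishes at no point of $X$. Let $K^X$ be the algebra of functions $X\to K$ with pointwise operations; its units are the functions without zeros. Put
$$V_s=V_s(X)=\{(f/\ell^s)|_X: f\in S_s\}\subseteq K^X .$$
For subspaces $A,B\subseteq K^X$, let $AB$ be the linear span of all products $ab$. Let $\delta_p$ be the indicator function of $\{p\}$, and $1_Y$ that of $Y\subseteq X$.

For example, if $X$ consists of $m$ points of a line, with affine coordinates $t_1,\dots,t_m$ in the chart $\ell\neq0$, then $V_s$ is the space of polynomials of degree at most $s$ in $t$, restricted to $\{t_1,\dots,t_m\}$.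

**Lemma 4.** (a) $\dim V_s=h_X(s)$; in particular $V_0=K\cdot1$. (b) $1\in V_1$, $V_sV_t=V_{s+t}$ and $V_s\subseteq V_{s+1}$. (c) $\dim V_1(X)=\dim\langle X\rangle+1$. (d) For $\emptyset\ne Y\subseteq X$, $V_s(Y)$ (formed with the same $\ell$) is the restriction of $V_s(X)$ to $Y$. (e) $X$ has $\mathrm{CBP}(r)$ if and only if $\delta_p\notin V_r(X)$ for all $p\in X$. (f) $V_t=K^X$ for $t\ge|X|-1$.

*Proof.* (a) The kernel of $S_s\to V_s$ consists of the forms vanishing on $X$. (b) $1=\ell/\ell$. Products of a form of degree $s$ and one of degree $t$ have degree $s+t$, and every monomial of degree $s+t$ is such a product. Finally $f/\ell^s=(\ell f)/\ell^{s+1}$. (c) The linear forms vanishing on $X$ form a space of dimension $n-\dim\langle X\rangle$ in $S_1$, which has dimension $n+1$. (d) This is clear from the definition. (e) A form $f$ of degree $r$ vanishes on $X\setminus\{p\}$ and not at $p$ exactly when $(f/\ell^r)|_X$ is a nonzero multiple of $\delta_p$. (f) For $p\in X$, the product of linear forms vanishing at the other points and not at $p$ shows $\delta_p\in V_{|X|-1}$; now use $V_s\subseteq V_{s+1}$. $\square$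

By (e), $\mathrm{CBP}(r)$ for nonempty $X$ gives $V_r\neq K^X$, that is, $|X|\ge h_X(r)+1$. So the inequality $|X|\ge rD+2$ of Lemma 1 would follow from
$$h_X(s)\ge h_X(s-1)+D,\qquad 2\le s\le r, \tag{1}$$
since $h_X(1)=D+1$. Because $V_s=V_1V_{s-1}$ and $\dim V_1=D+1$, (1) reads
$$\dim V_1V_{s-1}\ge\dim V_1+\dim V_{s-1}-1 .$$
This is a linear analogue of a lower bound for the size of a sumset.

It is false in general, and the two skew lines show why. Let $X=X_1\sqcup X_2$ with $m\ge r+2$ points on each of the lines $x_2=x_3=0$ and $x_0=x_1=0$ in $\mathbb P^3$. For $s\ge1$, the forms $f(x_0,x_1)+g(x_2,x_3)$ of degree $s$ restrict to the two lines independently, so $V_s(X)=V_s(X_1)\oplus V_s(X_2)$ and $h_X(s)=2(s+1)$ for $1\le s\le r$. The growth is $2$, not $D=3$. The missing $1$ has a visible cause: $V_s(X)$ is stable under multiplication by $1_{X_1}$ and $1_{X_2}$, so it is a module over an algebra larger than $K$.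

**Definition.** For a subspace $V\subseteq K^X$, its stabilizer is $\operatorname{Stab}(V)=\{h\in K^X:hV\subseteq V\}$.

This is a subalgebra of $K^X$ (subalgebras always contain $1$). In the example, $\operatorname{Stab}(V_r(X))$ is spanned by $1_{X_1}$ and $1_{X_2}$. To check this, let $h\in\operatorname{Stab}(V_r(X))$ and let $g=h|_{X_1}$. Restricting to $X_1$, we see that $g$ stabilizes $V_r(X_1)$, the polynomials of degree at most $r$ on $m\ge r+2$ points. As $g=g\cdot1$, it is a polynomial of some degree $e\le r$. If $e\ge1$, then $g\cdot t^{r+1-e}$ is a polynomial of degree exactly $r+1\le m-1$, which does not agree on $m$ points with a polynomial of degree at most $r$. So $e=0$ and $g$ is constant. The same holds on $X_2$.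

For finite subsets of an abelian group, Kneser's addition theorem says $|A+B|\ge|A|+|B|-|\operatorname{Stab}(A+B)|$. The plan is now:

1. Prove the linear version $\dim AB\ge\dim A+\dim B-\dim\operatorname{Stab}(AB)$ in $K^X$.
2. Do not apply it to $X$, where a large stabilizer would spoil the bound. Use the stabilizer of $V_r(X)$ to cut $X$ into blocks, and apply it on each block, where the stabilizer will turn out to be $K$.

## Subalgebras of $K^X$ are partitions of $X$

This step makes stabilizers geometric. It also yields a finiteness statement that the proof of Proposition 7 depends on.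

**Lemma 5.** Every subalgebra $H\subseteq K^X$ is the span of the indicator functions of the blocks of a partition of $X$. In particular there are only finitely many subalgebras.

*Proof.* Let $x\sim y$ if $h(x)=h(y)$ for all $h\in H$. Every $h\in H$ is constant on the classes, so $H$ lies in the span of their indicators. Conversely, let $c$ be a class. For each class $c'\ne c$ there is $h\in H$ whose values $h(c)$ and $h(c')$ differ, and the function
$$\frac{h-h(c')}{h(c)-h(c')}\in H$$
is $1$ on $c$ and $0$ on $c'$. The product of these functions over all $c'\neq c$ is $1$ on $c$ and $0$ elsewhere, so $1_c\in H$. A finite set has finitely many partitions. $\square$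

## A linear Kneser theorem in $K^X$

We first prove a weaker statement: inside $AB$ there is a piece $V$, containing $B$, for which the desired inequality holds with some subalgebra $H$ that stabilizes $V$. The method is to move dimension from $A$ to $B$ without enlarging the product.

**Lemma 6.** Let $A,B\subseteq K^X$ be subspaces with $1\in A$, and let $B$ contain a unit of $K^X$. There are a subalgebra $H$ and a subspace $V$ with
$$HV=V,\qquad B\subseteq V\subseteq AB,\qquad \dim V+\dim H\ge\dim A+\dim B .$$

*Proof.* We use induction on $\dim A$.

**The transfer.** For a unit $e\in B$ put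
$$A(e)=A\cap Be^{-1},\qquad B(e)=B+Ae .$$
Then $1\in A(e)$, because $e\in B$, and $B\subseteq B(e)$, so $B(e)$ contains a unit. The product does not grow:
$$A(e)B\subseteq AB,\qquad A(e)\,Ae\subseteq (Be^{-1})(Ae)=AB,$$
so $A(e)B(e)\subseteq AB$. The total dimension is unchanged: multiplication by $e$ is invertible, so $\dim A(e)=\dim(Ae\cap B)$, and
$$\dim A(e)+\dim B(e)=\dim(Ae\cap B)+\dim(Ae+B)=\dim Ae+\dim B=\dim A+\dim B .$$

**Case 1: $A(e)\ne A$ for some unit $e\in B$.** Then $\dim A(e)<\dim A$, and the induction hypothesis for $A(e),B(e)$ gives $H$ and $V$ with $HV=V$, with $B\subseteq B(e)\subseteq V\subseteq A(e)B(e)\subseteq AB$, and with $\dim V+\dim H\ge\dim A(e)+\dim B(e)=\dim A+\dim B$.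

**Case 2: $A(e)=A$ for every unit $e\in B$.** This means $Ae\subseteq B$ for all units $e\in B$. These units span $B$: let $b_0\in B$ be a unit and $b\in B$. For each $x\in X$ exactly one $t\in K$ satisfies $b(x)+tb_0(x)=0$, so $b+tb_0$ is a unit for all but finitely many $t$; choose such a $t$ and write $b=(b+tb_0)-tb_0$. Hence $AB\subseteq B$. Let $H$ be the subalgebra generated by $A$ and put $V=B$. Repeated use of $AB\subseteq B$ gives $HB\subseteq B$, and $1\in H$ gives $HB=B$. Also $B\subseteq AB$, since $1\in A$, and $\dim H\ge\dim A$. So $\dim V+\dim H\ge\dim A+\dim B$.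

The smallest possible dimension is $\dim A=1$. Then $A=K\cdot1$, so $A(e)=A$ for every unit $e\in B$, and only Case 2 occurs. The induction is therefore well founded. $\square$

Lemma 6 does not yet say that $H$ stabilizes $AB$; it only stabilizes the piece $V$. To repair this, we cover $AB$ by pieces, one for each unit $a\in A$, and arrange that all of them belong to the same $H$. Here the finiteness in Lemma 5 is essential.

**Proposition 7.** Let $A,B\subseteq K^X$ be subspaces each containing a unit. Then
$$\dim AB\ge\dim A+\dim B-\dim\operatorname{Stab}(AB).$$

*Proof.*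

**Step 1: a piece for every unit of $A$.** Let $a\in A$ be a unit. Then $1\in a^{-1}A$, and Lemma 6 applied to $a^{-1}A$ and $B$ gives a subalgebra $H_a$ and a subspace $V'$ with $H_aV'=V'$ and $B\subseteq V'\subseteq a^{-1}AB$. Put $V_a=aV'$. Then
$$H_aV_a=V_a,\qquad aB\subseteq V_a\subseteq AB,\qquad\dim V_a+\dim H_a\ge\dim A+\dim B .$$

**Step 2: one subalgebra for a whole basis.** The non-units of $A$ form the union of the subspaces $\{a\in A:a(x)=0\}$, $x\in X$. There are finitely many, and each is proper because $A$ contains a unit. By Lemma 5 only finitely many subalgebras $H$ occur among the $H_a$. Suppose that for each such $H$ the units $a$ with $H_a=H$ spanned a proper subspace of $A$. Then $A$ would be a finite union of proper subspaces, which is impossible over an infinite field. So for some $H$ the units $a$ with $H_a=H$ span $A$, and among them we find a basis $a_1,\dots,a_m$ of $A$.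

**Step 3: gluing.** We have
$$AB=\sum_ia_iB\subseteq\sum_iV_{a_i}\subseteq AB,$$
so $AB=\sum_iV_{a_i}$ is a sum of $H$-stable subspaces. Hence $H\subseteq\operatorname{Stab}(AB)$, and
$$\dim AB\ge\dim V_{a_1}\ge\dim A+\dim B-\dim H\ge\dim A+\dim B-\dim\operatorname{Stab}(AB).\qquad\square$$

In the skew-line example with $r\ge 2$, taking $A=B=V_1$ gives $\dim V_2\ge4+4-2=6$, which is the true value $h_X(2)=6$. (The stabilizer of $V_2$ has dimension $2$, by the computation above with $2$ in place of $r$.)

## Cutting $X$ along the stabilizer of $V_r(X)$

*Proof of Theorem 1.*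

**Step 1: the partition.** Let $H=\operatorname{Stab}(V_r(X))$. By Lemma 5, $H=\bigoplus_{i=1}^kK\,1_{X_i}$ for a partition $X=X_1\sqcup\dots\sqcup X_k$ into nonempty blocks. Since $1_{X_i}\in H$ and $\sum_i1_{X_i}=1$,
$$V_r(X)=\bigoplus_{i=1}^k1_{X_i}V_r(X),\qquad 1_{X_i}V_r(X)\subseteq V_r(X),$$
and by Lemma 4(d), $1_{X_i}V_r(X)$ is $V_r(X_i)$ extended by zero. In particular:
$$\text{a function in }V_r(X_i)\text{, extended by zero to }X\text{, lies in }V_r(X). \tag{2}$$

**Step 2: each block has trivial stabilizers in degrees up to $r$.** Let $g\in K^{X_i}$ stabilize $V_r(X_i)$, and let $\bar g$ be its extension by zero. For $v\in V_r(X)$, the function $\bar gv$ is the extension by zero of $g\cdot v|_{X_i}\in V_r(X_i)$, so $\bar gv\in V_r(X)$ by (2). Hence $\bar g\in H$, and functions in $H$ are constant on $X_i$. So $g$ is constant: $\operatorname{Stab}(V_r(X_i))=K$. For $0\le s\le r$ we have $V_r(X_i)=V_s(X_i)V_{r-s}(X_i)$, and anything that stabilizes the first factor stabilizes the product. Thus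
$$\operatorname{Stab}(V_s(X_i))=K\qquad(0\le s\le r). \tag{3}$$

**Step 3: each block inherits $\mathrm{CBP}(r)$.** If $\delta_p\in V_r(X_i)$ for some $p\in X_i$, then by (2) $\delta_p\in V_r(X)$, contradicting $\mathrm{CBP}(r)$ for $X$. So $X_i$ has $\mathrm{CBP}(r)$ by Lemma 4(e), and in particular $V_r(X_i)\ne K^{X_i}$. Moreover $|X_i|\ge2$, since for $X_i=\{p\}$ we would have $\delta_p=1\in V_r(X_i)$. Two distinct points span a line, so $D_i\ge1$.

**Step 4: growth on each block.** Let $2\le s\le r$. Apply Proposition 7 to $A=V_1(X_i)$ and $B=V_{s-1}(X_i)$, both of which contain $1$. Here $AB=V_s(X_i)$ has stabilizer $K$ by (3), and $\dim A=D_i+1$. So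
$$h_{X_i}(s)\ge h_{X_i}(s-1)+(D_i+1)-1=h_{X_i}(s-1)+D_i ,$$
which is (1) for the block. Starting from $h_{X_i}(0)=1$ and $h_{X_i}(1)=D_i+1$ we get $h_{X_i}(s)\ge sD_i+1$ for $0\le s\le r$.

**Step 5: counting.** As $V_r(X_i)\ne K^{X_i}$, we have $|X_i|\ge h_{X_i}(r)+1\ge rD_i+2$. Summing over $i$ gives $|X|\ge r\sum_iD_i+2k$. $\square$

## From the partition to a configuration of dimension $d$

*Proof of Theorem 2.* If $\mathbb X=\emptyset$ there is nothing to prove. Otherwise take the partition of Theorem 1. Since $k\ge1$,
$$r\sum_iD_i\le|\mathbb X|-2k\le(d+1)r+1-2=(d+1)r-1<(d+1)r,$$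
so $\sum_iD_i\le d$. The distinct spaces among $\langle X_1\rangle,\dots,\langle X_k\rangle$ are positive-dimensional and their union contains $\mathbb X$, so they form a configuration of some dimension $m\le\sum_iD_i\le d$. Adjoining $d-m$ further distinct lines gives dimension exactly $d$. $\square$

**Remark (arbitrary fields).** Over any field $K$ and for $K$-rational points, Theorem 1 holds, and Theorem 2 holds with "dimension at most $d$". The numbers $h_X(s)$ are the ranks of the matrices that evaluate the monomials of degree $s$ at vectors representing the points of $X$, and $\mathrm{CBP}(r)$ says that $h_X(r)=h_{X\setminus\{p\}}(r)$ for all $p$. Ranks do not change when we pass to $\overline K$, which is infinite. So the partition found over $\overline K$ serves over $K$, and the spans of subsets of $X$ are defined over $K$. Only the padding by lines used infinitely many lines over $K$.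

## Rational normal curves: the bound cannot be improved for $r\ge2$

Recall that a rational normal curve of degree $D$ in $\mathbb P^D$ is, in suitable coordinates, the image of $(u:v)\mapsto(u^D:u^{D-1}v:\dots:v^D)$; for $D=1$ it is the line itself. Any at most $D+1$ of its points are independent, by the Vandermonde determinant, and a form of degree $r$ on $\mathbb P^D$ restricts to a binary form of degree $rD$ in $u,v$.

*Proof of Theorem 3(a).*

**Step 1: the set and its $\mathrm{CBP}(r)$.** Since $n+1\ge\sum(D_i+1)$, we can choose linear spaces $\Lambda_i\cong\mathbb P^{D_i}$ in $\mathbb P^n$ whose corresponding vector subspaces form a direct sum. Let $X_i$ consist of $rD_i+2$ points on a rational normal curve of degree $D_i$ in $\Lambda_i$, and let $X=\bigsqcup X_i$. A form of degree $r$ that vanishes at $rD_i+1$ points of $X_i$ restricts to a binary form of degree $rD_i$ with $rD_i+1$ zeros, so it vanishes on the curve. Hence each $X_i$ has $\mathrm{CBP}(r)$. So does $X$: a form vanishing on $X\setminus\{p\}$ with $p\in X_i$ vanishes on $X_i\setminus\{p\}$, hence at $p$.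

**Step 2: how many points one linear space can hold.** Let $\Pi$ be a linear space of dimension $e\ge1$ and $S=\{i:\Lambda_i\subseteq\Pi\}$. For $i\notin S$ we have $|X_i\cap\Pi|\le D_i$, because $D_i+1$ points of $X_i$ span $\Lambda_i$; so the points of $X_i\cap\Pi$ are independent. As the $\Lambda_i$ are independent, the points of $X_i\cap\Pi$ for $i\notin S$, together with bases of the $\Lambda_i$ for $i\in S$, are independent in $\Pi$. This gives the first inequality of
$$\sum_{i\notin S}|X_i\cap\Pi|\le e+1-\sum_{i\in S}(D_i+1)\le2\Big(e-\sum_{i\in S}D_i\Big). \tag{4}$$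
For the second, if $S=\emptyset$, it says $e+1\le2e$, true as $e\ge1$. If $S\neq\emptyset$, the middle term equals $e-\sum_{S}D_i+1-|S|\le e-\sum_SD_i$. The middle term is at least $0$, because the left side is; so $e-\sum_SD_i\ge0$ and $e-\sum_SD_i\le2(e-\sum_SD_i)$.

**Step 3: summing over a configuration.** Let $\Pi_1,\dots,\Pi_m$, of dimensions $e_j\ge1$, cover $X$. Let $S_j$ be the set belonging to $\Pi_j$ and $T=\bigcup_jS_j$. If $i\notin T$, then $i\notin S_j$ for every $j$, and the sets $X_i\cap\Pi_j$ cover $X_i$. Every $i\in T$ is in at least one $S_j$. So summing (4) over $j$ gives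
$$\sum_{i\notin T}(rD_i+2)\le\sum_j\sum_{i\notin S_j}|X_i\cap\Pi_j|\le2\Big(\sum_je_j-\sum_{i\in T}D_i\Big).$$
Therefore, as $r\ge2$,
$$\sum_je_j\ge\sum_{i\in T}D_i+\sum_{i\notin T}\Big(\frac r2D_i+1\Big)\ge\sum_iD_i .\qquad\square$$

*Proof of Theorem 3(b).*

**Step 1: $N$ works.** The bound $(d+1)r+1$ works by Theorem 2. Any set of at most $2d$ points lies on at most $d$ lines, grouping the points in pairs (a point left over is put on some line through it). Discard repeated lines and adjoin further lines to reach dimension $d$.

**Step 2: $N+1$ fails for $r\ge2$.** Here $(d+1)r+1\ge2d+3>2d$, so $N=(d+1)r+1$. Part (a) with $k=1$ and $D_1=d+1$, allowed because $n\ge d+1$, gives a set with $\mathrm{CBP}(r)$ and $(d+1)r+2$ points that lies on no configuration of dimension $d$.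

**Step 3: $N+1$ fails for $r=1$.** Now $N=\max\{d+2,2d\}$, which is $3$ for $d=1$ and $2d$ for $d\ge2$. For $d=1$ take four points of a plane, no three collinear. A hyperplane that contains three of them contains the plane, so $\mathrm{CBP}(1)$ holds. A configuration of dimension $1$ is a line, and the four points are not on a line. For $d\ge2$ take $2d+1$ points on a rational normal curve of degree $d+1$ in some $\mathbb P^{d+1}\subseteq\mathbb P^n$. A hyperplane that contains $2d\ge d+2$ of them contains this $\mathbb P^{d+1}$, so $\mathrm{CBP}(1)$ holds. Any at most $d+2$ of the points are independent, so a linear space of dimension $e$ with $1\le e\le d$ contains at most $e+1\le2e$ of them. A configuration of dimension $d$ with components of dimensions $e_j$ thus contains at most $\sum_j2e_j=2d$ of the points, not all $2d+1$. $\square$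

## Equality and arithmetically Gorenstein sets

We recall what Theorem 4 speaks about. For a finite set $X\neq\emptyset$ with ideal $I_X$, the ring $S/I_X$ is one-dimensional and Cohen–Macaulay, and $\ell$ is a non-zero-divisor on it: if $\ell f$ vanishes on $X$, so does $f$. Put $A=S/(I_X,\ell)$, an Artinian graded ring. The $h$-vector of $X$ is $(\dim A_s)_s$. The socle of $A$ consists of the elements killed by $A_1$; it is spanned by homogeneous elements. The set $X$ is arithmetically Gorenstein if $S/I_X$ is Gorenstein, equivalently if $A$ is, equivalently if the socle of $A$ has dimension $1$.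

In our language, $f\mapsto(f/\ell^s)|_X$ identifies $(S/I_X)_s$ with $V_s$, and multiplication by $\ell$ becomes the inclusion $V_{s-1}\subseteq V_s$. So, with $V_{-1}=0$,
$$A_s\cong V_s/V_{s-1}, \tag{5}$$
compatibly with products, and $\sum_s\dim A_s=|X|$ by Lemma 4(f). Only the ring $S/I_X$ matters, so we may work in $\langle X\rangle$ instead of $\mathbb P^n$: dividing out the linear forms that vanish on $\langle X\rangle$ does not change $S/I_X$.

For example, $r+2$ points on a line, with $\ell=y$, give $S/I_X=K[x,y]/(F)$ with $F$ of degree $r+2$, and $F(x,0)$ is a nonzero multiple of $x^{r+2}$ because $y$ vanishes at no point of $X$. So $A=K[x]/(x^{r+2})$, the $h$-vector is $(1,1,\dots,1)$ with $r+2$ entries, and the socle is spanned by $x^{r+1}$: the set is arithmetically Gorenstein. Three noncollinear points in a plane have $h$-vector $(1,2)$; the socle is $A_1$, of dimension $2$, so this set is not.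

*Proof of Theorem 4.*

**Step 1: reduction to one block.** Suppose $|X|=r\sum D_i+2k$. Since $|X_i|\ge rD_i+2$ for every $i$, we have $|X_i|=rD_i+2$ for every $i$. Fix $i$ and write $X,D$ for $X_i,D_i$. We use only what Theorem 1 states about this block: it has $\mathrm{CBP}(r)$, $D\ge1$, and $h_X(s)\ge sD+1$ for $0\le s\le r$.

**Step 2: a nondegenerate form on $K^X$.** By $\mathrm{CBP}(r)$, $|X|-1\ge h_X(r)\ge rD+1=|X|-1$. So $V_r$ is a hyperplane in $K^X$. Let $\varphi(f)=\sum_{p}c_pf(p)$ be a nonzero functional with kernel $V_r$. All $c_p=\varphi(\delta_p)$ are nonzero, since $\delta_p\notin V_r$. Hence $(f,g)\mapsto\varphi(fg)$ is a nondegenerate symmetric bilinear form on $K^X$; let $\perp$ refer to it.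

**Step 3: the Hilbert function and orthogonality.** Let $1\le s\le r+1$. Then $V_{s-1}V_{r+1-s}=V_r=\ker\varphi$, so $V_{s-1}\subseteq V_{r+1-s}^\perp$ and
$$h_X(s-1)\le|X|-h_X(r+1-s),\quad\text{that is,}\quad h_X(s-1)+h_X(r+1-s)\le rD+2 .$$
On the other hand $h_X(s-1)\ge(s-1)D+1$ and $h_X(r+1-s)\ge(r+1-s)D+1$, and these lower bounds add up to $rD+2$. So equality holds throughout:
$$h_X(s)=sD+1\quad(0\le s\le r),\qquad V_{r+1-s}^\perp=V_{s-1}\quad(1\le s\le r+1). \tag{6}$$

**Step 4: the $h$-vector.** If $V_{r+1}=V_r$, then multiplying repeatedly by $V_1$ gives $V_t=V_r\ne K^X$ for all $t\ge r$, contradicting Lemma 4(f). As $V_r$ is a hyperplane, $V_{r+1}=K^X$. By (5) and (6), the $h$-vector is $(1,D,\dots,D,1)$ with $D$ repeated $r$ times.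

**Step 5: the socle.** Let $1\le s\le r$ and $f\in V_s\setminus V_{s-1}$. By (6), $f\notin V_{r+1-s}^\perp$, so there is $g\in V_{r+1-s}$ with $\varphi(fg)\ne0$, that is, $fg\in V_{r+1}\setminus V_r$. So the product of the class of $f$ in $A_s$ and the class of $g$ in $A_{r+1-s}$ is nonzero in $A_{r+1}$. Since $r+1-s\ge1$ and $A$ is generated in degree $1$, the class of $f$ is not killed by $A_1$. Hence $A$ has no socle in degrees $1,\dots,r$. It has none in degree $0$, because $A_1\ne0$. As $A_{r+2}=0$, the socle is $A_{r+1}$, of dimension $1$, so $A$ and $S/I_X$ are Gorenstein. This proves one direction of the equivalence.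

**Step 6: the converse.** Let $X\subset\mathbb P^D$, $D\ge1$, be arithmetically Gorenstein with $h$-vector $(1,D,\dots,D,1)$, $D$ repeated $r$ times. Then $|X|=\sum_s\dim A_s=rD+2$. Suppose $\delta_p\in V_r$ for some $p\in X$, and let $s\le r$ be minimal with $\delta_p\in V_s$. Since $V_0=K\cdot1$ and $|X|\ge2$, we have $s\ge1$. By minimality, the class of $\delta_p$ in $A_s$ is nonzero. For $g\in V_1$ we have $g\delta_p=g(p)\delta_p\in V_s$, which is zero in $A_{s+1}=V_{s+1}/V_s$. So $A$ has socle in degree $s\le r$. It also has socle in its top degree $r+1$, so the socle has dimension at least $2$, contradicting Gorensteinness. Thus $X$ has $\mathrm{CBP}(r)$, by Lemma 4(e). In particular, if every $X_i$ in Theorem 1 is of this type, then $|X_i|=rD_i+2$ for all $i$ and $|X|=r\sum D_i+2k$, which completes the equivalence.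

**Step 7: sets one point above the bound.** Let $X$ have $\mathrm{CBP}(r)$ and $|X|=(d+1)r+2$, and let $X$ be on no configuration of dimension $d$. Take the partition of Theorem 1. If $\sum D_i\le d$, then the distinct spans $\langle X_i\rangle$, padded with lines, would form a configuration of dimension $d$ containing $X$. So $\sum D_i\ge d+1$, and
$$r(d+1)+2k\le r\sum_iD_i+2k\le|X|=(d+1)r+2 .$$
The outer terms give $k=1$. Then $r(d+1)\le rD_1\le r(d+1)$, so $D_1=d+1$, and equality holds in Theorem 1. Thus $X=X_1$ spans a $\mathbb P^{d+1}$, and by Steps 1–5 it is arithmetically Gorenstein there with $h$-vector $(1,d+1,\dots,d+1,1)$. $\square$
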